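# Property A does not imply finite decomposition complexity

## 1. Cutting a space into far-apart pieces

Take a metric space and play the following game. In each round we are handed a scale $r$. We must write each current piece as a union of two parts, where each part falls into subpieces at mutual distance more than $r$. We win if after finitely many rounds the pieces have uniformly bounded diameter. A space on which we can always win has finite decomposition complexity. Property A, recalled in Section 3, is a softer condition of amenability type, and it follows from finite decomposition complexity by a theorem of Guentner, Tessera and Yu. The question of these notes is the converse: does property A make the game winnable? It is posed as an open problem in Stuart White and Rufus Willett, "Cartan subalgebras in uniform Roe algebras", arXiv:1808.04410 (2018). The answer will be no.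

We begin with a space on which the game is lost for a simple reason, namely topological dimension. It has arbitrarily large balls of radius $1$, so it does not settle the question. Then we ask what has to change.

**Definition (decompositions, FDC; Guentner, Tessera, Yu).** A *metric family* is a collection of metric spaces. Let $m\ge 1$ be an integer and $r>0$. A metric family $\mathcal X$ is *$(m,r)$-decomposable over* a metric family $\mathcal Y$ if every $Z\in\mathcal X$ can be written $Z=Z_1\cup\dots\cup Z_m$, where each $Z_i=\bigsqcup_j Z_{ij}$ is a disjoint union of subspaces $Z_{ij}\in\mathcal Y$ that are pairwise $r$-disjoint, i.e. $d(Z_{ij},Z_{ik})>r$ for $j\ne k$. For $m=2$ we say *$r$-decomposable*. A family is *bounded* if its members have uniformly bounded diameters. Let $\mathfrak D$ be the smallest collection of metric families that contains all bounded families and is closed under the rule: if for every $r>0$ there is $\mathcal Y\in\mathfrak D$ such that $\mathcal X$ is $r$-decomposable over $\mathcal Y$, then $\mathcal X\in\mathfrak D$. A metric space $X$ has *finite decomposition complexity* (FDC)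 if $\{X\}\in\mathfrak D$.

We call the index $i$ of $Z_i$ a *color*. A space may always be left as it is: take $Z_1=\dots=Z_m=Z$.

**Example ($\mathbb Z^D$ by hand).** Give $\mathbb Z^D$ the $\ell^1$-metric. For $0\le j\le D$ and $b\ge 0$ let $\mathcal F_{j,b}$ be the family of subsets of $\mathbb Z^D$ on which each of the first $j$ coordinates takes values in some interval of length at most $b$. The family $\mathcal F_{D,b}$ is bounded. Let $r\ge1$ be an integer. Cut $\mathbb Z$ into consecutive blocks of $r+1$ integers and color them alternately with two colors. Two blocks of the same color are at distance at least $r+2>r$. Cutting the members of $\mathcal F_{j,b}$ along the $(j+1)$st coordinate in this way shows that $\mathcal F_{j,b}$ is $r$-decomposable over $\mathcal F_{j+1,\max(b,r)}$. (For real $r$ use the next integer.) By downward induction on $j$ all $\mathcal F_{j,b}$ lie in $\mathfrak D$, so $\mathbb Z^D$ has FDC, with $D$ rounds.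

To refute FDC one does not need to play against all strategies for choosing scales. One fixed sequence of scales suffices.

**Lemma 1.** Let $(s_k)_{k\ge1}$ be a sequence of positive numbers. If $\mathcal X\in\mathfrak D$, there are $n\ge0$ and families $\mathcal Y_0=\mathcal X,\mathcal Y_1,\dots,\mathcal Y_n$ with $\mathcal Y_n$ bounded and $\mathcal Y_{k-1}$ $s_k$-decomposable over $\mathcal Y_k$ for $1\le k\le n$.

*Proof.* Let $\mathfrak E$ be the collection of families for which the conclusion holds for every sequence. It contains the bounded families ($n=0$). Suppose that for every $r$ the family $\mathcal X$ is $r$-decomposable over a member of $\mathfrak E$. Given $(s_k)$, choose $\mathcal Y_1\in\mathfrak E$ for $r=s_1$ and apply the conclusion for $\mathcal Y_1$ to the shifted sequence $(s_{k+1})_{k\ge1}$. Prepending $\mathcal X$ gives the conclusion for $\mathcal X$ and $(s_k)$, so $\mathcal X\in\mathfrak E$. By minimality, $\mathfrak D\subseteq\mathfrak E$. $\square$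

Note the order of choice: the whole sequence is fixed first, and only then is $n$ revealed. This order will cause all the difficulty.

**Definition (tower).** A *tower* on a finite metric space $X$ with parameters $(m_k,r_k)_{1\le k\le n}$ consists of finite families $(P_a)_{a\in I_k}$, $0\le k\le n$, of nonempty subsets of $X$, with $I_0=\{*\}$ and $P_*=X$, of parent maps $I_k\to I_{k-1}$, and of colors $I_k\to\{1,\dots,m_k\}$ ($k\ge1$). Every $P_b$ ($b\in I_{k-1}$) is the union of the $P_a$ with parent $b$, and $d(P_a,P_{a'})>r_k$ for distinct $a,a'\in I_k$ with the same parent and the same color.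

**Lemma 2 (restriction).** Let $Z$ be a metric space, $\mathcal Y_0=\{Z\},\mathcal Y_1,\dots,\mathcal Y_n$ families with $\mathcal Y_{k-1}$ $(m_k,r_k)$-decomposable over $\mathcal Y_k$, and $X\subseteq Z$ a finite nonempty subspace. Then $X$ carries a tower with parameters $(m_k,r_k)_{1\le k\le n}$ such that every $P_a$, $a\in I_n$, lies in a member of $\mathcal Y_n$.

*Proof.* Start with $Y_*=Z$, $P_*=X$. Suppose that for each $b\in I_{k-1}$ we have a member $Y_b\in\mathcal Y_{k-1}$ with $P_b=Y_b\cap X\ne\emptyset$. Choose a decomposition $Y_b=\bigcup_{i\le m_k}\bigsqcup_jZ_{ij}$ over $\mathcal Y_k$. The children $a$ of $b$ are the pairs $(i,j)$ with $Z_{ij}\cap X\neq\emptyset$; put $Y_a=Z_{ij}$, $P_a=Z_{ij}\cap X$, and let the color be $i$. For fixed $i$ the sets $Z_{ij}\cap X$ are disjoint subsets of a finite set, so there are finitely many children. Their union is $P_b$, and children of the same color are more than $r_k$ apart. $\square$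

## 2. Tori of all dimensions

Chains and homology are simplicial with $\mathbb F_2$-coefficients. $\langle A\rangle$ denotes the full simplex on a finite nonempty set $A$. For a connected simplicial complex $K$, $V(K)$ is its vertex set, $d_K$ the graph metric of its 1-skeleton, $b_K(r)=\max_v|B(v;r)|$, and the degree of a vertex is its number of neighbors.

**The triangulated torus $\mathcal T_{D,L}$.** Let $D\ge1$, $L\ge4$. Recall the Freudenthal triangulation of $\mathbb R^D$: its vertex set is $\mathbb Z^D$, and its simplices are spanned by the finite chains $x_0<x_1<\dots<x_k$ in the coordinatewise order with $x_k\le x_0+(1,\dots,1)$. Its simplices have $\ell^\infty$-diameter $\le1$. Let $\mathcal T_{D,L}$ be its quotient by $L\mathbb Z^D$, with vertex set $(\mathbb Z/L)^D$.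

This quotient is a simplicial complex. Indeed, suppose two simplices have the same image vertex set. After a translation by $L\mathbb Z^D$ they share a vertex $x$, and both lie in $x+[-1,1]^D$. Reduction mod $L\ge4$ is injective on the lattice points there, so the two simplices coincide. The same injectivity shows that the vertices of a simplex stay distinct. So $\mathcal T_{D,L}$ triangulates $\mathbb T^D=\mathbb R^D/L\mathbb Z^D$. Adjacent vertices differ by a nonzero element of $\{0,1\}^D$ or $\{0,-1\}^D$, so all degrees are at most $2^{D+1}-2$ (in fact equal to it). Since adjacent vertices are at $\ell^\infty$-distance $1$, the metric $d_{\mathcal T_{D,L}}$ dominates the $\ell^\infty$-distance on $(\mathbb Z/L)^D$, and therefore $b_{\mathcal T_{D,L}}(r)\le(2r+1)^D$.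

Let $z\in C_D(\mathcal T_{D,L})$ be the mod 2 fundamental cycle, the sum of all $D$-simplices. For $S'\ge1$ let $\mathcal R_{S'}$ be the complex of all nonempty subsets of $V(\mathcal T_{D,L})$ of $d_{\mathcal T_{D,L}}$-diameter $\le S'$. It contains $\mathcal T_{D,L}$.

**Lemma 3.** If $z$ bounds in $\mathcal R_{S'}$, then $L\le3S'$.

*Proof.* Suppose $L>3S'$. We construct a continuous map $h:|\mathcal R_{S'}|\to\mathbb T^D$ that restricts to the canonical homeomorphism $|\mathcal T_{D,L}|\to\mathbb T^D$. This suffices: $h_*[z]$ is then the fundamental class in $H_D(\mathbb T^D;\mathbb F_2)$, which is nonzero, so $z$ does not bound in $\mathcal R_{S'}$.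

Let $s\in\mathcal R_{S'}$. Its elements are pairwise at $\ell^\infty$-distance $\le S'$. Call a lift of $s$ to $\mathbb Z^D$ (one lift $\tilde a$ for each $a\in s$) *short* if $\|\tilde a-\tilde a'\|_\infty\le S'$ for all $a,a'\in s$.

*Existence.* Lift one $a\in s$ to $\tilde a$, and lift every other $a'$ to its lift within $S'$ of $\tilde a$. This lift is unique, since two such lifts differ by an element of $L\mathbb Z^D$ of norm $\le2S'<L$. For $a',a''\in s$ the chosen lifts differ by a vector of norm $\le2S'$, which is congruent mod $L$ to a vector of norm $\le S'$. The difference of these two vectors lies in $L\mathbb Z^D$ and has norm $\le3S'<L$, so it is zero. Hence the lift is short.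

*Uniqueness.* A short lift is determined by the lift of any one of its points, again because $2S'<L$. So short lifts are unique up to translation by $L\mathbb Z^D$.

*Faces.* A short lift of $s$ restricts to short lifts of the faces of $s$.

For each $s$, the affine map $|s|\to\mathbb R^D$ given by a short lift, composed with $\mathbb R^D\to\mathbb T^D$, does not depend on the short lift, and these maps agree on common faces. They define $h$, which is continuous because it is so on each closed simplex of a finite complex. If $\sigma\in\mathcal T_{D,L}$, the vertex set of a Freudenthal simplex over $\sigma$ has $\ell^\infty$-diameter $\le1\le S'$, so it is a short lift of $\sigma$. So $h$ is the canonical homeomorphism on $|\mathcal T_{D,L}|$. $\square$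

For $D=1$ the constant $3$ cannot be improved. If $S'\ge2$ is an integer and $L=3S'$, the three arcs $\{0,\dots,S'\}$, $\{S',\dots,2S'\}$, $\{2S',\dots,3S'=0\}$ of $\mathbb Z/L$ are simplices of $\mathcal R_{S'}$. So $z$ is homologous to the boundary of the triangle $\{0,S',2S'\}$, which has diameter $S'$.

The second ingredient says that $k$ rounds with $m_1,\dots,m_k$ colors produce something of dimension less than $m_1\cdots m_k$. We use the *nerve lemma*: if a finite simplicial complex is the union of subcomplexes $C_a$ all of whose nonempty finite intersections are contractible, then it is homotopy equivalent to the nerve of $(C_a)$.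

**Lemma 4 (thickenings).** Let $X$ carry a tower with parameters $(m_k,r_k)_{1\le k\le n}$. Let $\ell_1,\dots,\ell_n>0$, $e_k=\ell_1+\dots+\ell_k$ ($e_0=0$), $c_k=m_1\cdots m_k$ ($c_0=1$), and assume $r_k\ge2e_k$ for all $k$. Put $T_*=X$, and for $a\in I_k$ with parent $b$ put $T_a=\{x\in T_b:d(x,P_a)\le e_k\}$. For $0\le k\le n$ and $\rho\in(0,\infty]$ let $H^k_\rho$ be the complex of nonempty $s\subseteq X$ with $\operatorname{diam}s\le\rho$ and $s\subseteq T_a$ for some $a\in I_k$. The *color word* of $a\in I_k$ lists the colors of its ancestors of levels $1,\dots,k$, with $a$ included.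

(i) If $a\ne a'$ in $I_k$ have the same color word, then $T_a\cap T_{a'}=\emptyset$.

(ii) If $b\in I_{k-1}$, $\emptyset\ne s\subseteq T_b$ and $\operatorname{diam}s\le\ell_k$, then $s\subseteq T_a$ for some child $a$ of $b$. Consequently
$$H^{k-1}_{\ell_k}\subseteq H^k_\rho\qquad(1\le k\le n,\ \rho\ge\ell_k). \tag{1}$$

(iii) If $\emptyset\ne B\subseteq X$ and $\operatorname{diam}B\le\rho$, the full subcomplex $H^k_\rho|_B$ on $B$ has $H_j=0$ for all $j\ge c_k$. The case $B=X$, $\rho=\infty$ is allowed.

*Proof.* By induction $P_a\subseteq T_a$: if $a$ has parent $b$, then $P_a\subseteq P_b\subseteq T_b$.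

(i) We use induction on $k$; for $k=0$ there is nothing to prove. If the parents $b\ne b'$ differ, they have the same color word, so $T_b\cap T_{b'}=\emptyset$ by induction, while $T_a\subseteq T_b$ and $T_{a'}\subseteq T_{b'}$. If the parents agree, a common point of $T_a$ and $T_{a'}$ would give $d(P_a,P_{a'})\le2e_k\le r_k$, contradicting the disjointness in the tower.

(ii) Pick $x\in s$. Since $x\in T_b$, there is $z\in P_b$ with $d(x,z)\le e_{k-1}$ (for $k=1$ take $z=x$). Let $a$ be a child of $b$ with $z\in P_a$. All points of $s$ are within $\ell_k+e_{k-1}=e_k$ of $z$, so $s\subseteq T_a$. The inclusion (1) follows.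

(iii) As $\operatorname{diam}B\le\rho$, we have $H^k_\rho|_B=\bigcup_a\langle T_a\cap B\rangle$ over the $a\in I_k$ with $T_a\cap B\ne\emptyset$. Intersections of these simplices are full simplices or empty, so by the nerve lemma $H^k_\rho|_B$ is homotopy equivalent to the nerve of $(T_a\cap B)_a$. Indices spanning a simplex of the nerve have pairwise intersecting $T_a$, hence distinct color words by (i). There are at most $c_k$ color words at level $k$, so the nerve has dimension $\le c_k-1$. $\square$

**Proposition 5.** Let $n\ge1$, $D\ge c_n=m_1\cdots m_n$, $L\ge4$, and $r_k\ge2k$. If $V(\mathcal T_{D,L})$ carries a tower with parameters $(m_k,r_k)_{1\le k\le n}$ and all $P_a$, $a\in I_n$, have diameter $\le S$, then $L\le3(S+2n)$.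

*Proof.* Apply Lemma 4 with all $\ell_k=1$, so $e_k=k$. A simplex $\sigma$ of $\mathcal T_{D,L}$ is a set of diameter $\le1$ in $T_*$. By (ii) it lies in $T_{a_1}$ for some $a_1\in I_1$, then in $T_{a_2}$ for some child $a_2$ of $a_1$, and so on down to level $n$. So $\mathcal T_{D,L}\subseteq H^n_\infty$. By (iii) with $B=X$, $H_D(H^n_\infty)=0$ because $D\ge c_n$. So $z$ bounds in $H^n_\infty$. Each $T_a$, $a\in I_n$, has diameter $\le S+2n$, so $H^n_\infty\subseteq\mathcal R_{S+2n}$, and Lemma 3 gives $L\le3(S+2n)$. $\square$

**Corollary 6.** Attach all the graphs $\mathcal T_{D,L}$ ($D\ge1$, $L\ge4$), enumerated in a sequence, to the vertices of a ray, each by a single edge. The resulting graph $\Theta$ does not have FDC.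

*Proof.* Each $\mathcal T_{D,L}$ hangs on one edge, so it is isometrically embedded in $\Theta$. If $\Theta$ had FDC, Lemma 1 with $s_k=2k$ would give $n$ and families $\mathcal Y_0=\{\Theta\},\dots,\mathcal Y_n$ with all members of $\mathcal Y_n$ of diameter $\le S$. As $\Theta$ is unbounded, $n\ge1$. Take $D=2^n$ and $L\ge4$ with $L>3(S+2n)$, and restrict to $V(\mathcal T_{D,L})$ by Lemma 2. Proposition 5 is contradicted. $\square$

The proof is short because every simplex of the torus, of whatever dimension, is visible at scale $1$. The cost is that vertex degrees in $\mathcal T_{D,L}$ are $2^{D+1}-2$, so $\Theta$ has no bound on its balls of radius $1$. What must change if we want bounded balls, and property A as well?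

## 3. Bounded geometry, property A, and the two theorems

From now on metric spaces are discrete, and $X$ has *bounded geometry* if $\sup_{x\in X}|B(x;r)|<\infty$ for every $r>0$.

**Definition (property A).** A bounded geometry metric space $X$ has *property A* if for every $R>0$ and $\epsilon>0$ there exist $S>0$ and a family $(A_x)_{x\in X}$ of finite nonempty subsets of $X\times\mathbb N$ such that $A_x\subseteq B(x;S)\times\mathbb N$ for all $x$, and $\frac{|A_x\triangle A_y|}{|A_x\cap A_y|}<\epsilon$ whenever $d(x,y)\le R$.

**Example.** For $X=\mathbb Z$ take $A_x=\{x,x+1,\dots,x+l\}\times\{1\}$. If $|x-y|=j\le R\le l$, the quotient is $2j/(l+1-j)\le 2R/(l+1-R)$, which is $<\epsilon$ for $l$ large; and $S=l$ works.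

**Problem.** Prove or disprove: every bounded geometry metric space with property A has FDC.

Three relatives of FDC occur in the results. *Weak FDC*: let $\mathfrak D_w$ be the smallest collection of metric families that contains all bounded families and is closed under the rule: if there is an $m$ such that for every $r>0$ the family $\mathcal X$ is $(m,r)$-decomposable over some $\mathcal Y\in\mathfrak D_w$, then $\mathcal X\in\mathfrak D_w$. Taking $m=2$ shows $\mathfrak D\subseteq\mathfrak D_w$. *Straight FDC* of $X$: for every sequence $R_1\le R_2\le\cdots$ there are $n$ and families $\{X\}=\mathcal Y_0,\dots,\mathcal Y_n$ with $\mathcal Y_{k-1}$ $R_k$-decomposable over $\mathcal Y_k$ and $\mathcal Y_n$ bounded. *Asymptotic property C* of $X$: for every sequence $R_1\le R_2\le\cdots$ there are $n$ and uniformly bounded families $\mathcal U_1,\dots,\mathcal U_n$ of subsets, $\mathcal U_k$ being $R_k$-disjoint, that together cover $X$. For instance, the two-colored blocks of Section 1, taken with $r$ an integer $\ge R_2$, show that $\mathbb Z$ has all three, with $n=2$ in property C.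

**Theorem A.** There is a bounded geometry metric space $\Gamma$ (a connected graph of maximum degree $\le81$) with property A and without FDC.

**Theorem B.** Let $\varphi:\mathbb N\to[1,\infty)$ satisfy $\log\varphi(r)/\log r\to\infty$. There is a connected graph $\Gamma$ of maximum degree $\le81$ such that:

1. $\sup_x|B(x;r)|\le\varphi(r)$ for all large integers $r$, and $\Gamma$ has property A.
2. There is a sequence $R_1\le R_2\le\cdots$ for which there are no $n$ and families $\{\Gamma\}=\mathcal Y_0,\mathcal Y_1,\dots,\mathcal Y_n$ with $\mathcal Y_{k-1}$ $R_k$-decomposable over $\mathcal Y_k$ ($1\le k\le n$) and $\mathcal Y_n$ bounded. That is, $\Gamma$ fails straight FDC. Hence it fails FDC and asymptotic property C.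
3. $\{\Gamma\}\notin\mathfrak D_w$.

Theorem A is the case $\varphi(r)=e^{\sqrt r}$ of Theorem B. Replacing $\varphi$ by $\min(\varphi,e^{\sqrt r})$ preserves the hypothesis and strengthens the conclusion, so we assume $\varphi(r)\le e^{\sqrt r}$ throughout. A listener interested only in FDC may take all $m_k=2$ and $i_k=k$, $N=n+1$ in Sections 8 and 9.

For weak FDC the scale at round $k$ must be allowed to depend on the numbers of colors announced so far.

**Lemma 7.** Let $s$ assign a positive number $s(m_1,\dots,m_k)$ to every nonempty finite sequence of positive integers. If $\mathcal X\in\mathfrak D_w$, there are $n\ge0$, integers $m_1,\dots,m_n\ge1$ and families $\mathcal Y_0=\mathcal X,\dots,\mathcal Y_n$ with $\mathcal Y_n$ bounded and $\mathcal Y_{k-1}$ $(m_k,s(m_1,\dots,m_k))$-decomposable over $\mathcal Y_k$ for $1\le k\le n$.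

*Proof.* Let $\mathfrak E$ be the collection of families for which the conclusion holds for every $s$. It contains the bounded families. Suppose $m$ is such that for every $r$ the family $\mathcal X$ is $(m,r)$-decomposable over a member of $\mathfrak E$. Given $s$, choose $\mathcal Y_1\in\mathfrak E$ for $r=s(m)$ and apply the conclusion for $\mathcal Y_1$ to the function $s'(m_2,\dots,m_k)=s(m,m_2,\dots,m_k)$. Prepending $\mathcal X$ and $m_1=m$ gives the conclusion for $\mathcal X$ and $s$. So $\mathcal X\in\mathfrak E$, and $\mathfrak D_w\subseteq\mathfrak E$ by minimality. $\square$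

## 4. Degree against scale

**Separating the directions by weights.** The usual way to make infinitely many directions locally finite is to give them increasing lengths. Consider $\bigoplus_{j\ge1}\mathbb Z$ with $d(x,y)=\sum_j\omega_j|x_j-y_j|$, where $1\le\omega_1\le\omega_2\le\cdots\to\infty$ are integers. This has bounded geometry and contains boxes of all dimensions. But it has FDC. Given $r$, let $G_r$ be the subgroup spanned by the finitely many basis vectors with $\omega_j\le r$. Points in different cosets of $G_r$ differ in a coordinate with $\omega_j>r$, so distinct cosets are more than $r$ apart, and one round with one color leaves only the cosets. Each is isometric to one and the same weighted $\mathbb Z^p$, which lies in $\mathfrak D$ by the example of Section 1 (weights $\ge1$ only increase distances, and $\mathcal F_{p,b}$ is still bounded). The point of failure is that the very first scale $r$ cuts off all but finitely many directions at once.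

**One projection with small fibers.** So we should keep the space connected at scale $1$. The natural plan is to replace $\mathcal T_{D,L}$ by a graph $X$ of degree at most a fixed $\Delta\ge2$ with a surjective 1-Lipschitz map $\pi:X\to V(\mathcal T_{D,L})$ such that $\operatorname{diam}\pi^{-1}(\sigma)\le u$ for every simplex $\sigma$. The proof of Proposition 5 goes through for such an $X$. Choose $\theta(v)\in\pi^{-1}(v)$ and use $\ell_k=u$. Then $\theta(\sigma)$ has diameter $\le u$, so $\theta$ is a simplicial map to $H^n_\infty$, and $\theta_\#z$ bounds there. Applying $\pi_\#$, we see that $z$ bounds in $\mathcal R_{S+2nu}$, so $L\le3(S+2nu)$. It requires $r_k\ge2ku$. And here it stops: if $x$ lies over $v$, then every neighbor of $v$ has a point of its fiber within $u$ of $x$, so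
$$2^{D+1}-1\le|B(x;u)|\le\Delta^{u+1}.$$
Hence $u\to\infty$ as $D\to\infty$. But $r_1\ge2u$ must be fixed before $n$ is known, and $D\ge c_n$ is chosen after.

**Only a skeleton is needed in each round.** Look again at what round $k$ produces: by Lemma 4(iii) the complexes $H^k_\rho|_B$ have no homology in degrees $\ge c_k$. So we need not see whole simplices of the torus at the early scales. If at the scale used in round $k$ we see the $c_k$-skeleton of the next complex, then in higher dimensions a chain map can be extended for free, because the obstructing cycles have degree $\ge c_k$ and bound after the cut. The decomposition itself supplies the missing simplices.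

This suggests a chain of complexes
$$K_N\longleftarrow K_{N-1}\longleftarrow\cdots\longleftarrow K_1,\qquad K_N=\mathcal T_{D,L},\quad D=2^{N-1},$$
with $X=V(K_1)$, such that the $d_i$-skeleton of $K_{i+1}$ lifts to $K_i$ on the level of chains ($d_i=2^i$), while the degrees of $K_i$ are bounded in terms of $d_i$ alone. The fiber diameter $u_i$ of $V(K_1)\to V(K_i)$ should depend only on $i$, and not on $N$. Then the scales can be fixed before $N$ is chosen.

It remains to find, for a complex $K$ of large degree, a complex $K'\to K$ of degree bounded in terms of $d$ alone that remembers the $d$-skeleton of $K$. Think of a traveler on $K$ who carries $d+1$ registers, each holding an integer. Every vertex $w$ of $K$ has an address, a multiple of a large number $W$. The traveler may stand at $w$ only when some register shows the address of $w$, and in one step each register changes by at most $1$. At any moment at most $d+1$ vertices are accessible, so the degree depends on $d$ only. Yet the $d+1$ vertices of a $d$-simplex can all be accessible at the same time. And since addresses are $W$ apart, in fewer than $W$ steps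 the traveler can use at most $d+1$ addresses, which keeps the growth small.

## 5. Blow-ups with $d+1$ registers

**Definition (blow-up).** Let $K$ be a finite connected simplicial complex with all degrees $\le\delta$ ($\delta\ge2$), and let $d\ge1$, $W\ge2$, $M=\delta^{d+2}$. A vertex has at most $\delta+\dots+\delta^{d+1}<M$ other vertices within distance $d+1$, so a greedy coloring gives $\lambda:V(K)\to\{1,\dots,M\}$ with
$$\lambda(v)\ne\lambda(w)\quad\text{whenever }0<d_K(v,w)\le d+1. \tag{2}$$
Since $d+1\ge2$, $\lambda$ is injective on simplices and on closed neighborhoods of vertices. Let $Q$ be the set of multisets $q=(q_0\le\dots\le q_d)$ of $d+1$ integers in $[W,MW]$, and put $\|q-p\|=\max_k|q_k-p_k|$ (sorted coordinates). Define $K'=\mathcal B(K;d,W)$: its vertices are the pairs $(v,q)\in V(K)\times Q$ with $W\lambda(v)\in q$. A nonempty finite set $s$ of vertices, with set of first coordinates $\pi(s)$ and set of second coordinates $q(s)$, is a simplex iff $\pi(s)\in K$, every $q\in q(s)$ contains the set $W\lambda(\pi(s))$, and $\|q-p\|\le1$ for all $q,p\in q(s)$.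

The conditions pass to nonempty subsets, so $K'$ is a simplicial complex. The projection $\pi:V(K')\to V(K)$ is simplicial, and it is surjective on vertices: over $v$ take $q=(W\lambda(v),\dots,W\lambda(v))$.

**Example.** Let $K$ be the full triangle $\langle\{v_1,v_2,v_3\}\rangle$, $d=1$, $\delta=2$ (so $M=8$), and $\lambda(v_i)=i$. Over $v_i$ we have the multisets $\{iW,t\}$ with $W\le t\le8W$. Over $v_1$ these form a path in $t$. Over $v_2$ they form a path in $t$ with one extra filled triangle: in sorted coordinates, $(2W-1,2W)$ and $(2W,2W+1)$ are at distance $1$, and so are both to $(2W,2W)$. The same holds over $v_3$. A simplex projecting onto $\{v_i,v_j\}$ must have $q(s)=\{\{iW,jW\}\}$, so exactly one edge joins the part over $v_i$ to the part over $v_j$. No simplex projects onto all three vertices, since a two-element multiset cannot contain three addresses. So $K'$ consists of three contractible parts joined cyclically by three edges, and is homotopy equivalent to a circle. The 1-skeleton of $K$ has survived, and the 2-simplex has not. With $d=2$ the 2-simplex would also survive, by Lemma 10 below.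

**Lemma 8 (degree).** All degrees in $K'$ are $<(d+1)3^{d+1}$.

*Proof.* Suppose $(w,p)$ equals or is adjacent to $(v,q)$. Then $w$ is in the closed neighborhood of $v$ and $W\lambda(w)\in q$. Since $\lambda$ is injective there and $q$ has at most $d+1$ distinct entries, there are at most $d+1$ choices of $w$. Also $\|p-q\|\le1$ leaves at most $3^{d+1}$ choices of $p$. The vertex $(v,q)$ itself is among the pairs counted. $\square$

For $\tau\in K$ let $P_\tau$ be the complex whose vertices are the $q\in Q$ containing $W\lambda(\tau)$ and whose simplices are the nonempty sets on which $\|\cdot-\cdot\|\le1$. These are the register contents that make all of $\tau$ accessible.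

**Lemma 9.** If $\dim\tau\le d$, then $P_\tau$ is contractible. Any two vertices of $P_\tau$ are joined by an edge path of length $\le2MW$.

*Proof.* The plan is to keep one copy of each address of $\tau$ fixed and push all other registers down to $W$.

**Step 1: a counting criterion.** Put $\Lambda=W\lambda(\tau)$. Then $|\Lambda|=|\tau|\le d+1$, so $P_\tau\ne\emptyset$. Put $f=d+1-|\Lambda|$. For a multiset $q$ let $\nu_q(x)=\#\{k:q_k\le x\}$, $x\in\mathbb Z$. Then
$$\|q-q'\|\le1\iff\nu_q(x)\le\nu_{q'}(x+1)\ \text{and}\ \nu_{q'}(x)\le\nu_q(x+1)\ \text{for all }x. \tag{3}$$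
For "$\Rightarrow$": if $\nu_q(x)=j\ge1$, then $q_{j-1}\le x$, so $q'_{j-1}\le x+1$ and $\nu_{q'}(x+1)\ge j$; the other inequality is symmetric. Conversely, taking $x=q_k$ we get $\nu_{q'}(q_k+1)\ge\nu_q(q_k)\ge k+1$, so $q'_k\le q_k+1$, and symmetrically $q_k\le q'_k+1$.

**Step 2: the pushing maps.** For an integer $t\in[W,MW]$ let $c_t(q)=\Lambda\uplus\min(q\smallsetminus\Lambda,t)$: one copy of each element of $\Lambda$ stays, and each of the $f$ remaining elements $y$ is replaced by $\min(y,t)$. This is again a vertex of $P_\tau$. If $x<t$, then $\min(y,t)\le x$ iff $y\le x$; if $x\ge t$, then always $\min(y,t)\le x$. So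
$$\nu_{c_t(q)}(x)=\nu_q(x)\ (x<t),\qquad\nu_{c_t(q)}(x)=\nu_\Lambda(x)+f\ (x\ge t),$$
and always $\nu_{c_t(q)}(x)\le\nu_\Lambda(x)+f$.

**Step 3: consecutive pushing maps are contiguous.** Let $\|q-q'\|\le1$ and $a,b\in\{t,t+1\}\cap[W,MW]$. We claim $\nu_{c_a(q)}(x)\le\nu_{c_b(q')}(x+1)$ for all $x$. If $x+1\ge b$, the right side is $\nu_\Lambda(x+1)+f\ge\nu_\Lambda(x)+f$, which is at least the left side. If $x+1<b$, then $x+1\le t$, so $x<t\le a$, and the inequality reads $\nu_q(x)\le\nu_{q'}(x+1)$, which holds by (3). The claim is symmetric in the two multisets, so (3) gives $\|c_a(q)-c_b(q')\|\le1$. Hence for each simplex $\omega$ of $P_\tau$ the set $c_t(\omega)\cup c_{t+1}(\omega)$ is a simplex. So the $c_t$ are simplicial, and $c_t$, $c_{t+1}$ are contiguous.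

**Step 4: conclusion.** Contiguous simplicial maps are homotopic. Since $c_{MW}=\mathrm{id}$ and $c_W$ is constant (all remaining elements become $W$), $P_\tau$ is contractible. In the sequence $c_{MW}(q),c_{MW-1}(q),\dots,c_W(q)$ consecutive terms are equal or adjacent, so $q$ is at distance $\le MW$ from the constant value of $c_W$. So any two vertices are joined by a path of length $\le2MW$. $\square$

The next lemma says precisely that the $d$-skeleton survives. We recall three facts.

* *Quillen's fiber lemma* (Adv. Math. 28 (1978), Prop. 1.6): if $h:P\to Q$ is a map of finite posets and $\{p:h(p)\ge q\}$ is contractible for every $q\in Q$, then $h$ is a homotopy equivalence.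
* Comparable poset maps are homotopic.
* *Acyclic carriers:* let $\Phi$ assign to each simplex $\sigma$ of a complex $K$ an acyclic (nonempty, vanishing reduced homology) subcomplex of a complex $K'$, with $\Phi(\tau)\subseteq\Phi(\sigma)$ for $\tau\subseteq\sigma$. Then there is an augmentation-preserving chain map $f:C_*(K)\to C_*(K')$ with $f(\sigma)\in C_*(\Phi(\sigma))$, and any two such are chain homotopic.

**Lemma 10 (lifting).** For $\sigma\in K$ with $\dim\sigma\le d$, the complex $\Phi(\sigma)=\{s\in K':\pi(s)\subseteq\sigma\}$ is contractible. Hence there is an augmentation-preserving chain map $f:C_*(K^{(d)})\to C_*(K')$ such that every simplex occurring in $f(\sigma)$ has its vertices in $\pi^{-1}(\sigma)$.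

*Proof.* Consider the order-preserving map $s\mapsto\pi(s)$ from the face poset of $\Phi(\sigma)$ to that of $\langle\sigma\rangle$. We check the hypothesis of the fiber lemma. Let $\tau\subseteq\sigma$ be a face and $F=\{s\in\Phi(\sigma):\pi(s)\supseteq\tau\}$. For $s\in F$ put
$$s'=s\cup(\tau\times q(s)),\qquad s''=\tau\times q(s).$$
All $q\in q(s)$ contain $W\lambda(\pi(s))\supseteq W\lambda(\tau)$, so the pairs in $\tau\times q(s)$ are vertices of $K'$. We have $\pi(s')=\pi(s)$, $\pi(s'')=\tau$ and $q(s')=q(s'')=q(s)$, so $s'$ and $s''$ are simplices of $K'$, and they lie in $F$. Both assignments are order preserving and $s\subseteq s'\supseteq s''$, so $\mathrm{id}_F$ is homotopic to the map $s\mapsto s''$ of $F$ to itself.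

The set $q(s)$ is a simplex of $P_\tau$. Conversely, for every simplex $\omega$ of $P_\tau$ the set $\tau\times\omega$ lies in $F$ and satisfies $(\tau\times\omega)''=\tau\times\omega$. So $s\mapsto s''$ is a retraction of $F$ onto $\{\tau\times\omega:\omega\in P_\tau\}$, which is isomorphic to the face poset of $P_\tau$. Being homotopic to the identity, it shows that $F$ is homotopy equivalent to $P_\tau$, which is contractible by Lemma 9. Quillen's fiber lemma gives $\Phi(\sigma)\simeq\langle\sigma\rangle\simeq *$.

Since $\Phi(\tau)\subseteq\Phi(\sigma)$ for $\tau\subseteq\sigma$, the acyclic carrier theorem, applied on $K^{(d)}$, gives $f$. $\square$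

**Lemma 11 (metric).** (a) $K'$ is connected. With $\alpha=5MW$: if $k\ge1$ and $d_K(\pi x,\pi y)\le k$, then $d_{K'}(x,y)\le k\alpha$.

(b) $\pi$ is 1-Lipschitz, and $d_K(\pi x,\pi y)\le d\,\lceil d_{K'}(x,y)/(W-1)\rceil$.

(c) For integers $r\ge1$, $b_{K'}(r)\le(2r+1)^{d+1}\,b_K\big(\min\{r,\,d\lceil r/(W-1)\rceil\}\big)$.

*Proof.* (a) An edge path in $P_{\{v\}}$ gives an edge path in $K'$ over $v$. By Lemma 9, two points over the same vertex $v$ are at distance $\le2MW$. If $v,w$ are adjacent, choose $p_0\in Q$ containing $W\lambda(v)$ and $W\lambda(w)$, which is possible as $d+1\ge2$. Then $(v,p_0)$ and $(w,p_0)$ are adjacent, so any points over $v$ and $w$ are at distance $\le4MW+1\le\alpha$. Concatenate along a shortest path in $K$ from $\pi x$ to $\pi y$; if $\pi x=\pi y$, the bound $2MW\le k\alpha$ applies. As $K$ is connected, so is $K'$.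

(b) A simplicial map is 1-Lipschitz on vertices. For the second claim we cut a shortest path from $x$ to $y$ into $\lceil d_{K'}(x,y)/(W-1)\rceil$ pieces of length $\le W-1$. So it suffices to show that a path $(v_0,q_0),\dots,(v_r,q_r)$ with $r\le W-1$ satisfies $d_K(v_0,v_r)\le d$. Each of the $d+1$ sorted coordinates changes by at most $1$ per step, so along the path it stays in an interval of length $\le W-1$, which contains at most one multiple of $W$. Since $W\lambda(v_a)$ is an entry of $q_a$, the labels $\lambda(v_a)$ take at most $d+1$ values. Suppose the walk $(v_a)$, in which consecutive vertices are equal or adjacent, visited at least $d+2$ vertices. The first $d+2$ distinct vertices visited induce a connected subgraph, so they are pairwise at distance $\le d+1$ and by (2) have $d+2$ distinct labels, a contradiction. So the walk visits at most $d+1$ vertices, and $d_K(v_0,v_r)\le d$.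

(c) If $(w,p)\in B((v,q);r)$, then $\|p-q\|\le r$, which leaves at most $(2r+1)^{d+1}$ choices for $p$. By (b), $w$ lies in the ball of radius $\min\{r,d\lceil r/(W-1)\rceil\}$ about $v$. $\square$

## 6. Iterated blow-ups of tori

**Constants, fixed once and for all.** For $i\ge1$ let
$$d_i=2^i,\quad\delta_i=(d_i+1)3^{d_i+1},\quad M_i=\delta_{i+1}^{d_i+2},\quad E_i=\sum_{j\le i}(d_j+1),\quad g_i(r)=\delta_{i+1}^{d_i+1}(2r+1)^{E_i}.$$
Each $g_i$ is a polynomial that does not depend on any $W_j$, and $\varphi$ grows faster than every polynomial. So we can choose integers $2\le W_1<W_2<\cdots$ with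
$$g_{i+1}(r)+4r+1\le\varphi(r)\qquad\text{for all integers }r\ge W_i. \tag{4}$$
Put $\alpha_i=5M_iW_i$, $u_1=1$ and $u_i=\alpha_1\alpha_2\cdots\alpha_{i-1}$. The sequence $(u_i)$ is increasing. None of these numbers depends on the parameters $N,L$ below.

**The complexes.** Let $N\ge2$, $L\ge4$, $D=2^{N-1}$ and $K_N=\mathcal T_{D,L}$. Its degrees are $\le2^{D+1}-2\le\delta_N$. For $i=N-1,\dots,1$ put
$$K_i=\mathcal B(K_{i+1};d_i,W_i),\qquad\pi_i:V(K_i)\to V(K_{i+1}).$$
By Lemma 8, degrees in $K_i$ are $<\delta_i$ for $i<N$. So degrees in $K_{i+1}$ are always $\le\delta_{i+1}$, and $M_i=\delta_{i+1}^{d_i+2}$ labels suffice at every stage. By Lemma 11(a) all $K_i$ are connected.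

Let $X_{N,L}=V(K_1)$ with metric $d_{K_1}$, written $d(\cdot,\cdot)$. Let $\varpi_i=\pi_{i-1}\circ\dots\circ\pi_1:X_{N,L}\to V(K_i)$, with $\varpi_1=\mathrm{id}$. It is surjective and 1-Lipschitz. For $\sigma\in K_i$ put $F_i(\sigma)=\varpi_i^{-1}(\sigma)\subseteq X_{N,L}$. Two points of $F_i(\sigma)$ have images at distance $\le1$ in $K_i$, hence at distance $\le\alpha_{i-1}$ in $K_{i-1}$, then $\le\alpha_{i-1}\alpha_{i-2}$ in $K_{i-2}$, and so on, by Lemma 11(a). So
$$\operatorname{diam}F_i(\sigma)\le u_i\qquad(\sigma\in K_i,\ 1\le i\le N). \tag{5}$$

**The graph $\Gamma$.** Enumerate all $X_{N,L}$ ($N\ge2$, $L\ge4$) as finite connected graphs $X_1,X_2,\dots$. Take a ray with vertices $0,1,2,\dots$ and integers $0=n_1<n_2<\cdots$ with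
$$n_{k+1}-n_k\ge|X_1|+\dots+|X_k|.$$
Join the ray vertex $n_k$ by an edge to one chosen vertex of $X_k$. Since $X_k$ is attached by a single edge, it is isometrically embedded in $\Gamma$. Degrees in $X_k$ are $\le\delta_1-1=3\cdot27-1=80$, and ray vertices have degree $\le3$. So degrees in $\Gamma$ are $\le81$, and $\Gamma$ has bounded geometry. It is connected and unbounded.

## 7. Growth below $\varphi$, and property A

**Lemma 12.** $\sup_x|B_\Gamma(x;r)|\le\varphi(r)$ for all integers $r\ge W_1$.

*Proof.* **Step 1: balls in the blocks.** Let $r\ge W_1$ and let $i$ be minimal with $r\le W_i-1$. Then $i\ge2$ and $r\ge W_{i-1}$. Let $X=X_{N,L}$. We show $b_X(r)\le g_i(r)$, with $b_X=b_{K_1}$.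

Suppose $i<N$. Apply Lemma 11(c) $i-1$ times, with the bound $r$ in the minimum, and then once more to $K_i=\mathcal B(K_{i+1};d_i,W_i)$, where $\lceil r/(W_i-1)\rceil=1$:
$$b_X(r)\le(2r+1)^{E_{i-1}}b_{K_i}(r)\le(2r+1)^{E_i}\,b_{K_{i+1}}(d_i)\le(2r+1)^{E_i}\,\delta_{i+1}^{d_i+1}=g_i(r).$$
The last inequality holds because a ball of radius $d_i$ in a graph of degrees $\le\delta_{i+1}$ has at most $1+\delta_{i+1}+\dots+\delta_{i+1}^{d_i}\le\delta_{i+1}^{d_i+1}$ points.

Suppose $i\ge N$. Then
$$b_X(r)\le(2r+1)^{E_{N-1}}b_{K_N}(r)\le(2r+1)^{E_{N-1}+2^{N-1}}\le(2r+1)^{E_N}\le g_i(r).$$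

**Step 2: balls in $\Gamma$.** Put $b(r)=\sup_kb_{X_k}(r)\le g_i(r)$. A ball $B_\Gamma(x;r)$ contains at most $2r+1$ ray vertices. It contains at most $b(r)$ points of each $X_k$: if $x\notin X_k$, these points lie in the $r$-ball of $X_k$ about the attaching vertex. If it meets more than one $X_k$, let $l$ be the largest such index. The ball then contains a point of $X_l$ and a point of some $X_j$ with $j<l$, at distance at least $n_l-n_{l-1}\ge\sum_{k<l}|X_k|$ from each other. So $\sum_{k<l}|X_k|\le2r$: all blocks other than $X_l$ contribute at most $2r$ points together. In every case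
$$|B_\Gamma(x;r)|\le(2r+1)+b(r)+2r\le g_i(r)+4r+1\le\varphi(r)$$
by (4) with index $i-1$. $\square$

**Lemma 13.** $\Gamma$ has property A.

*Proof.* The idea is to use exponentially decaying weights $e^{-\kappa d(x,z)}$, which vary slowly with $x$ and are summable because the growth is subexponential. Then the weights are rounded to integers. By Lemma 12 and $\varphi(r)\le e^{\sqrt r}$, we have $\sup_x|B(x;r)|\le e^{\sqrt r}$ for large integers $r$.

**Step 1: choice of constants.** Given $R,\epsilon>0$, choose $\eta\in(0,\frac1{20})$ with $\frac{10\eta}{1-10\eta}<\epsilon$ and $\kappa>0$ with $e^{\kappa R}-1\le\eta$. Let $a_x(z)=e^{-\kappa d(x,z)}$. For large integers $S$,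
$$\sum_{d(x,z)>S}a_x(z)\le\sum_{j>S}|B(x;j)|e^{-\kappa j}\le\sum_{j>S}e^{\sqrt j-\kappa j},$$
which tends to $0$ as $S\to\infty$, uniformly in $x$. So $1\le\|a_x\|_1<\infty$, where the lower bound comes from $a_x(x)=1$. Fix $S\ge 1$ with $\sum_{d(x,z)>S}a_x(z)\le\eta$ for all $x$. Let $b=\sup_x|B(x;S)|$ and let $m\ge b/\eta$ be an integer.

**Step 2: the sets.** Put $n_x(z)=\lceil m\,a_x(z)\rceil$ if $d(x,z)\le S$ and $n_x(z)=0$ otherwise, and
$$A_x=\{(z,k):1\le k\le n_x(z)\}\subseteq B(x;S)\times\mathbb N,$$
a finite nonempty set. Rounding changes each of at most $b$ values by at most $1$, and truncation removes at most $m\eta$. So $\sum_z|n_x(z)-m\,a_x(z)|\le b+m\eta\le2m\eta$.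

**Step 3: the estimate.** Let $d(x,y)\le R$. Then $a_y(z)/a_x(z)$ lies between $e^{-\kappa R}$ and $e^{\kappa R}$, so $|a_x-a_y|\le(e^{\kappa R}-1)a_x\le\eta a_x$ pointwise, and
$$|A_x\triangle A_y|=\sum_z|n_x(z)-n_y(z)|\le4m\eta+m\eta\|a_x\|_1\le5\eta m\|a_x\|_1.$$
Moreover $|A_x|\ge m(\|a_x\|_1-\eta)\ge\frac12m\|a_x\|_1$. Hence $|A_x\triangle A_y|\le10\eta|A_x|$ and $|A_x\cap A_y|\ge|A_x|-|A_x\triangle A_y|\ge(1-10\eta)|A_x|>0$. So the ratio is $\le\frac{10\eta}{1-10\eta}<\epsilon$. $\square$

## 8. Extending a chain map while the space is cut

**Proposition 14.** Let $n\ge1$, $m_1,\dots,m_n\ge1$, $c_k=m_1\cdots m_k$ (with $c_0=1$). Let $1\le i_1<\dots<i_n<N=:i_{n+1}$ with $2^{i_k}\ge c_k$ for $1\le k\le n$. Let $e_0=0$, $e_k=e_{k-1}+u_{i_k}$, and $r_k\ge2e_k$. If $X=X_{N,L}$ carries a tower with parameters $(m_k,r_k)_{1\le k\le n}$ and all $P_a$, $a\in I_n$, have diameter $\le S$, then $L\le3(S+2e_n)$.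

*Proof.* Apply Lemma 4 with $\ell_k=u_{i_k}$. We have the thickenings $T_a$ and the complexes $H^k_\rho$. The inclusion (1) reads $H^{k-1}_{u_{i_k}}\subseteq H^k_\rho$ for $\rho\ge u_{i_k}$.

**Step 1: the chain maps to be built.** The purpose is to push the fundamental cycle of the torus $K_N$ into the complex $H^n_\infty$ of the last pieces. In Proposition 5 this was an inclusion; now it is done one level at a time. For $k=1,\dots,n+1$ we construct augmentation-preserving chain maps
$$\Psi_k:C_*(K_{i_k})\to C_*(H^{k-1}_{u_{i_k}}),\qquad\Psi_k(\sigma)\in C_*\big(H^{k-1}_{u_{i_k}}|_{F_{i_k}(\sigma)}\big)\ \text{ for all }\sigma. \tag{6}$$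

**Step 2: the start, $k=1$.** Before any cut, smallness is all we need. The complex $H^0_\rho$ consists of all nonempty subsets of $X$ of diameter $\le\rho$. Choose $\theta(v)\in\varpi_{i_1}^{-1}(v)$ for each vertex $v$ of $K_{i_1}$. For $\sigma\in K_{i_1}$ we have $\theta(\sigma)\subseteq F_{i_1}(\sigma)$, which has diameter $\le u_{i_1}$ by (5). So $\theta$ is a simplicial map $K_{i_1}\to H^0_{u_{i_1}}$. Let $\Psi_1=\theta_\#$.

**Step 3: from $k$ to $k+1$ in low dimensions ($1\le k\le n$).** Here the lifting lemma does the work. Write $i=i_k$, $i'=i_{k+1}$. For $i\le j<i'$ let $f_j:C_*(K_{j+1}^{(d_j)})\to C_*(K_j)$ be the map of Lemma 10. Chain maps preserve degree and $d_i\le d_j$ for $j\ge i$, so the composite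
$$f=f_i\circ f_{i+1}\circ\dots\circ f_{i'-1}$$
is defined on $C_*(K_{i'}^{(d_i)})$. The chain $f(\sigma)$ involves only simplices of $K_i$ whose vertices project into $\sigma$. On simplices of dimension $\le d_i$ put $\Psi_{k+1}=\Psi_k\circ f$. It commutes with $\partial$ and preserves augmentation. Its values lie in $C_*(H^{k-1}_{u_i})\subseteq C_*(H^k_{u_{i'}})$ by (1), as $u_i\le u_{i'}$. If $\tau$ occurs in $f(\sigma)$, then $F_i(\tau)\subseteq F_{i'}(\sigma)$. So by (6) for $k$, the chain $\Psi_{k+1}(\sigma)$ is supported in $F_{i'}(\sigma)$.

**Step 4: from $k$ to $k+1$ in high dimensions.** Here the cut itself does the work. We extend by induction on dimension. Let $\dim\sigma=j>d_i$, with $\Psi_{k+1}$ already defined in dimensions $<j$. Then $\Psi_{k+1}(\partial\sigma)$ is a cycle of degree $j-1$. It is supported in the union of the $F_{i'}$ of the facets of $\sigma$, hence lies in $H^k_{u_{i'}}|_{F_{i'}(\sigma)}$. Its degree satisfies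
$$j-1\ge d_i=2^{i_k}\ge c_k\ge1.$$
By (5), $\operatorname{diam}F_{i'}(\sigma)\le u_{i'}$, so Lemma 4(iii) with $B=F_{i'}(\sigma)$ and $\rho=u_{i'}$ says that this cycle bounds in $H^k_{u_{i'}}|_{F_{i'}(\sigma)}$. Let $\Psi_{k+1}(\sigma)$ be a chain there that it bounds. This completes the construction of (6).

**Step 5: the fundamental cycle bounds in a Rips complex of the torus.** For $k=n+1$ we have $\Psi=\Psi_{n+1}:C_*(K_N)\to C_*(H^n_\infty)$ with $\Psi(\sigma)$ supported in $\varpi_N^{-1}(\sigma)$. Recall $K_N=\mathcal T_{D,L}$ with $D=2^{N-1}\ge2^{i_n}\ge c_n$, and let $z\in C_D(K_N)$ be its fundamental cycle. By Lemma 4(iii) with $B=X$, $\rho=\infty$, we have $H_D(H^n_\infty)=0$. So $\Psi(z)=\partial y$ with $y\in C_{D+1}(H^n_\infty)$.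

Put $S'=S+2e_n$, which is $\ge2$. Each $T_a$, $a\in I_n$, has diameter $\le S'$, and $\varpi_N$ is 1-Lipschitz. So $\varpi_N$ maps $H^n_\infty$ simplicially to $\mathcal R_{S'}$, the complex of Lemma 3. The chain map $G=(\varpi_N)_\#\Psi$ is augmentation preserving and sends each $\sigma\in K_N$ to a chain on faces of $\sigma$. By acyclic carriers, with $\sigma\mapsto\langle\sigma\rangle$, the map $G:C_*(K_N)\to C_*(K_N)$ is chain homotopic to the identity. So $z$ is homologous in $K_N\subseteq\mathcal R_{S'}$ to
$$G(z)=(\varpi_N)_\#\,\partial y=\partial\,(\varpi_N)_\#\,y,$$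
and therefore $z$ bounds in $\mathcal R_{S'}$. Lemma 3 gives $L\le3S'=3(S+2e_n)$. $\square$

The scale $2e_k=2(u_{i_1}+\dots+u_{i_k})$ used in round $k$ involves only the first $i_k$ of the constants $u_i$. It does not see $N$ or $L$, and this is how the obstacle of Section 4 is avoided.

## 9. The graph $\Gamma$ cannot be decomposed

*Proof of Theorems A and B.* Part 1 of Theorem B is Lemmas 12 and 13.

**Step 1: scales fixed in advance.** For a sequence $(m_1,\dots,m_k)$ define $i_0=0$, let $i_j$ ($1\le j\le k$) be the least integer $>i_{j-1}$ with $2^{i_j}\ge m_1\cdots m_j$, and put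
$$e_k=u_{i_1}+\dots+u_{i_k},\qquad s(m_1,\dots,m_k)=2e_k.$$
The number $i_j$ depends only on $m_1,\dots,m_j$, so $s$ is a function as in Lemma 7. If all $m_k=2$, then $i_k=k$, and $s$ is the fixed increasing sequence $R_k=2(u_1+\dots+u_k)$.

**Step 2: no families exist for these scales.** Suppose there were $n$, $m_1,\dots,m_n$ and families $\{\Gamma\}=\mathcal Y_0,\dots,\mathcal Y_n$ with $\mathcal Y_{k-1}$ $(m_k,s(m_1,\dots,m_k))$-decomposable over $\mathcal Y_k$ and all members of $\mathcal Y_n$ of diameter $\le S$. As $\Gamma$ is unbounded, $n\ge1$. Let $N=i_n+1\ge2$ and choose $L\ge4$ with $L>3(S+2e_n)$. The space $X_{N,L}$ is isometrically embedded in $\Gamma$, so Lemma 2 gives a tower on $X_{N,L}$ with parameters $(m_k,2e_k)$ whose last pieces have diameter $\le S$. Proposition 14 gives $L\le3(S+2e_n)$, a contradiction.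

**Step 3: straight FDC, FDC and weak FDC.** With all $m_k=2$, Step 2 proves failure of straight FDC for the sequence $R_k$. Then $\{\Gamma\}\notin\mathfrak D$ by Lemma 1 with $s_k=R_k$, so $\Gamma$ does not have FDC. With general $m_k$, Step 2 and Lemma 7 give $\{\Gamma\}\notin\mathfrak D_w$.

**Step 4: asymptotic property C.** Suppose it holds. For the sequence $R_k$ there are uniformly bounded families $\mathcal U_1,\dots,\mathcal U_n$ of subsets, $\mathcal U_k$ being $R_k$-disjoint, together covering $\Gamma$. Let $\mathcal Y_0=\{\Gamma\}$. For $k\ge1$ let $\mathcal Y_k$ consist of all subsets of members of $\mathcal U_1\cup\dots\cup\mathcal U_k$ together with the remainder $\Gamma\smallsetminus\bigcup(\mathcal U_1\cup\dots\cup\mathcal U_k)$; the remainder at stage $0$ is $\Gamma$. Then $\mathcal Y_{k-1}$ is $R_k$-decomposable over $\mathcal Y_k$: a subset of a member is left as it is, and the remainder at stage $k-1$ is the union of two parts. The first part is the disjoint union of its intersections with the members of $\mathcal U_k$, which are pairwise $R_k$-disjoint. The second part is the remainder at stage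 $k$, as a single piece. The family $\mathcal Y_n$ is bounded, its remainder being empty. This contradicts the failure of straight FDC.

This proves Theorem B. Theorem A is its case $\varphi(r)=e^{\sqrt r}$. $\blacksquare$

So the statement "every bounded geometry metric space with property A has finite decomposition complexity" is false.

**Remark (not used above; it relies on the literature).** Graphs of uniformly polynomial growth have finite asymptotic dimension (Bonamy, Bousquet, Esperet, Groenland, Liu, Pirot, Scott; refined by Papasoglu, *Polynomial growth and asymptotic dimension*), and bounded geometry spaces of finite asymptotic dimension have FDC (Guentner, Tessera, Yu). So the superpolynomial growth hypothesis on $\varphi$ in Theorem B cannot be replaced by a polynomial bound.
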